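
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}


\title{A finitely generated subgroup that is not tame}

\begin{abstract}
A finitely generated subgroup $H$ of a finitely presented group $G$ is called tame if, in the cover of the presentation complex of $G$ corresponding to $H$, every component of the complement of every finite subcomplex has finitely generated fundamental group. We construct an explicit finitely presented group $G$, a multiple HNN extension of a product of two free groups, and a four-generator subgroup $H$ of $G$ that is not tame. Deleting a single $2$-cell from the cover already makes the fundamental group infinitely generated, and this is detected by infinitely many homomorphisms to the symmetric group $S_3$. We also show that tameness does not depend on the finite presentation, and that the first homology of each complementary component, and the image of its fundamental group in $H$, are always finitely generated.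
\end{abstract}


\section{The question and the answer}

\subsection{Tame subgroups}
Let $G$ be a group with a finite presentation $\langle \mathcal X\mid\mathcal R\rangle$. All presentations in this paper are finite, and all relators are nonempty words. Let $K$ be the presentation complex. It has one vertex, one loop for each generator, and one $2$-cell for each relator. Its universal cover $\widetilde K=Cayley_2(G)$ has the elements of $G$ as vertices, an edge labelled $z$ from $g$ to $gz$ for each $g\in G$ and $z\in\mathcal X$, and one lift of the $2$-cell of each relator starting at each vertex. The group $G$ acts on the left.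

For a subgroup $H\le G$ let
\[
K_H=Cayley_2(G,H)=H\backslash\widetilde K
\]
be the cover of $K$ corresponding to $H$. Its vertices are the cosets $Hg$. For each relator $r$ and each vertex $p$ there is exactly one lift of the $2$-cell of $r$ starting at $p$, which we call the \emph{$r$-cell at $p$}. The complex $K_H$ is connected and locally finite, and $\pi_1(K_H)=H$.

\begin{definition}\label{def:tame}
A finitely generated subgroup $H$ of the finitely presented group $G$ is \emph{tame} in $G$ if for every finite subcomplex $C$ of $K_H$ and every component $C_0$ of $K_H-C$ the group $\pi_1(C_0)$ is finitely generated.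
\end{definition}

Thus $K_H$ is a complex with finitely generated fundamental group, and the definition asks whether this finiteness survives when a finite piece is thrown away. The following question is posed in \cite{Gitik}: \emph{does there exist a finitely generated subgroup $H$ of a finitely presented group $G$ such that $H$ is not tame in $G$?}

In the simplest cases $H$ is tame. If $H$ has finite index, then $K_H$ is finite and each complementary component is homotopy equivalent to a finite complex (Section~\ref{sec:collar}). If $\mathcal R=\emptyset$, then $K_H$ is a graph. Each complementary component is homotopy equivalent to a connected subgraph of a subdivision of $K_H$, so its fundamental group is a free factor of $H$, and hence is finitely generated. In general, deleting $C$ can create new loops. For $\langle p,q\mid pqp^{-1}q^{-1}\rangle$ and $H=1$, the complex $K_H$ is the plane tiled by squares, and deleting one closed square creates a fundamental group $\mathbb Z$. But each deleted $2$-cell removes only one relation, and one might guess that only finitely many new generators can arise in this way. Homology supports this guess. By Theorem~\ref{thm:complements}(6)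 below, $H_1(C_0;\mathbb Z)$ and the image of $\pi_1(C_0)$ in $H$ are always finitely generated. Nevertheless the guess is wrong.

\subsection{Results}
Let $F=F(x,u,a,b)$ and $Y=F(c,d,y)$ be free groups on the indicated generators. Let $G$ be generated by $x,u,a,b,c,d,y,s,t$ subject to the following $20$ relations:
\begin{itemize}
\item $fgf^{-1}g^{-1}=1$ for $f\in\{x,u,a,b\}$ and $g\in\{c,d,y\}$;
\item the four \emph{$s$-relations}
\[
\begin{aligned}
s\,x\,s^{-1}&=x, & s\,ad\,s^{-1}&=uc\;ad\;c^{-1}u^{-1},\\
s\,uc\,s^{-1}&=uc, & s\,bd\,s^{-1}&=uc\;bd\;c^{-1}u^{-1};
\end{aligned}
\]
\item the four \emph{$t$-relations}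
\[
\begin{aligned}
t\,yxy^{-1}\,t^{-1}&=yxy^{-1}, & t\,yad^2y^{-1}\,t^{-1}&=yuc\;ad^2\;c^{-1}u^{-1}y^{-1},\\
t\,yucy^{-1}\,t^{-1}&=yucy^{-1}, & t\,ybdy^{-1}\,t^{-1}&=yuc\;bd\;c^{-1}u^{-1}y^{-1}.
\end{aligned}
\]
\end{itemize}
A relation $\tau\beta\tau^{-1}=w$ is read as the relator $\tau\beta\tau^{-1}w^{-1}$. Let
\[
H=\langle\,xax^{-1},\;b,\;s,\;t\,\rangle\le G .
\]

\begin{theorem}\label{thm:main}
The subgroup $H$ is not tame in $G$. More precisely, let $e$ be the open $2$-cell of $K_H$ that is the lift of the relator $xyx^{-1}y^{-1}$ starting at the vertex $H$, and let $C=\bar e$. Then some component of $K_H-C$ has a fundamental group that is not finitely generated.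
\end{theorem}

For any subgroup $H$ of a finitely presented group and any finite set $\mathcal E$ of open $2$-cells of $K_H$, put $K_H^{\mathcal E}=K_H\setminus\bigcup\mathcal E$. This is a subcomplex containing the $1$-skeleton of $K_H$, so it is connected. For $\mathcal E=\{e\}$ we write $K_H-e$.

\begin{theorem}\label{thm:complements}
\begin{enumerate}
\item[(1)] A finitely generated subgroup $H$ of a finitely presented group is tame if and only if $\pi_1(K_H^{\mathcal E})$ is finitely generated for every finite set $\mathcal E$ of $2$-cells of $K_H$.
\item[(2)] Tameness does not depend on the finite presentation of $G$. In particular the subgroup $H$ of Theorem~\ref{thm:main} is non-tame for every finite presentation of $G$.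
\item[(3)] In Theorem~\ref{thm:main}, for every finite subcomplex $C'\supseteq C$ some component of $K_H-C'$ has a fundamental group that is not finitely generated.
\item[(4)] The presentation complex of the group $G$ of Theorem~\ref{thm:main} is aspherical. So $G$ is torsion-free and $\operatorname{cd}G=2$.
\item[(5)] For $G,H$ as in Theorem~\ref{thm:main} and every finitely presented group $L$, the subgroup $H$ is not tame in $G*L$.
\item[(6)] Let $H$ be any finitely generated subgroup of any finitely presented group $G$, let $C$ be a finite subcomplex of $K_H$, and let $C_0$ be a component of $K_H-C$. Then $H_1(C_0;\mathbb Z)$ is finitely generated, and the image of $\pi_1(C_0)\to\pi_1(K_H)=H$ is finitely generated.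
\end{enumerate}
\end{theorem}

Section~\ref{sec:collar} proves (1), which reduces the problem to deleting $2$-cells. Section~\ref{sec:idea} explains the idea. Sections~\ref{sec:algebra}--\ref{sec:punctured} prove Theorem~\ref{thm:main}. The other complements are proved in Sections~\ref{sec:rest} and~\ref{sec:always}.

\section{Deleting 2-cells instead of subcomplexes}\label{sec:collar}

A component of $K_H-C$ is an awkward object, because $C$ may have a complicated shape. It is easier to keep the $1$-skeleton and delete only open $2$-cells. The passage between the two rests on a collar around $C$.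

\subsection{The collar}
Let $K'$ be a connected locally finite $2$-complex whose $2$-cells are attached along nonempty edge paths, and let $C\ne\emptyset$ be a finite subcomplex. Coning each polygon from its center makes $K'$ a $\Delta$-complex. Its second barycentric subdivision is a simplicial complex, and after one more barycentric subdivision $C$ is a \emph{full} subcomplex: a simplex with all its vertices in $C$ lies in $C$. Let $M$ be the full subcomplex spanned by the vertices not in $C$. For a point $z$ let $\theta(z)\in[0,1]$ be the sum of its barycentric coordinates at vertices of $C$. Then $\theta$ is continuous, $\theta^{-1}(0)=M$, and $\theta^{-1}(1)=C$ by fullness. Each $z$ with $0<\theta(z)<1$ can be written uniquely as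
\[
z=\theta(z)\,c+(1-\theta(z))\,m,\qquad c\in C,\ m\in M,
\]
inside the simplex carrying $z$. Put
\[
U=K'-C=\{\theta<1\},\qquad V=\{\theta>0\},\qquad \Sigma=\theta^{-1}(\tfrac12).
\]
Moving points along the segments from $c$ to $m$ gives the following.
\begin{enumerate}
\item[(i)] $U$ deformation retracts to $M$, and so does $\{\theta<\frac12\}$.
\item[(ii)] $V$ is an open neighborhood of $C$ that deformation retracts to $C$, and so does $\{\theta>\frac12\}$.
\item[(iii)] $U\cap V\cong\Sigma\times(0,1)$, with $\theta$ as the second coordinate. Only finitely many simplices meet $C$, so $\Sigma$ is a finite polyhedron.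
\item[(iv)] Every component of $U$ meets $V$, and $U$ has finitely many components. If $U\neq\emptyset$, every component of $V$ meets $U$.
\end{enumerate}
For (iv), suppose a component $U_0$ of $U$ misses $V$. Then $U_0$ is open and its complement $V\cup(U-U_0)$ is open, so $U_0=K'$, contradicting $C\ne\emptyset$. Hence each component of $U$ contains a component of $U\cap V$, and there are finitely many of these by (iii). In the same way a component of $V$ that misses $U$ is open and closed, so it is all of $K'$ and $U=\emptyset$.

\subsection{The criterion}

\begin{lemma}\label{lem:delete}
Let $H$ be finitely generated, let $C$ be a finite subcomplex of $K_H$, and let $\mathcal E$ be the set of its $2$-cells. If every component of $K_H-C$ has finitely generated fundamental group, then $\pi_1(K_H^{\mathcal E})$ is finitely generated.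
\end{lemma}

\begin{proof}
If $C=\emptyset$, then $\pi_1(K_H^{\mathcal E})=H$. Otherwise apply the collar construction to $K'=K_H^{\mathcal E}$ and its finite subcomplex $C^{(1)}$, the $1$-skeleton of $C$. Then $U=K'-C^{(1)}=K_H-C$, and $V$ is homotopy equivalent to the finite graph $C^{(1)}$. If $U=\emptyset$, then $K'=C^{(1)}$ is a finite graph and we are done.

Let $U\neq\emptyset$. Choose a finite set $P$ with one point in each component of $U\cap V$. By (iv), $P$ meets every component of $U$ and of $V$. A path in $K'$ between points of $P$ can be cut into finitely many subpaths, each in $U$ or in $V$, with division points in $U\cap V$. We join the division points to points of $P$ inside $U\cap V$. This shows that the fundamental groupoid $\pi_1(K',P)$ is generated by the images of $\pi_1(U,P)$ and $\pi_1(V,P)$. These two groupoids have finitely many objects and finitely generated vertex groups, by hypothesis for $U$ and because $C^{(1)}$ is a finite graph for $V$. So they are finitely generated groupoids, and hence so is $\pi_1(K',P)$, which is connected. Fix a base object $p_0\in P$ and an element $\gamma_p$ of $\pi_1(K',P)$ from $p_0$ to each $p\in P$, with $\gamma_{p_0}$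 trivial. The elements $\gamma_p\,g\,\gamma_{p'}^{-1}$, where $g$ runs over the finitely many generators and $g$ goes from $p$ to $p'$, generate the vertex group at $p_0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:complements}(1)]
Suppose $H$ is tame and let $\mathcal E$ be finite. The smallest subcomplex containing $\mathcal E$ is finite and its $2$-cells are exactly those in $\mathcal E$, so Lemma~\ref{lem:delete} applies.

Conversely, assume the condition on all $\mathcal E$. If $C=\emptyset$, there is nothing to prove, as $\pi_1(K_H)=H$. Let $C\neq\emptyset$ be finite, let $\mathcal E$ be the set of $2$-cells whose closure meets $C$, and let $Q$ be the largest subcomplex disjoint from $C$. The closure of a cell is a subcomplex, so the cells not in $Q$ are exactly the cells whose closure meets $C$. By local finiteness there are finitely many of them, and the $2$-cells among them are those in $\mathcal E$. Thus $\mathcal E$ is finite, and $K_H^{\mathcal E}$ is $Q$ together with finitely many vertices and edges. As $K_H^{\mathcal E}$ is connected, $Q$ has finitely many components $Q_1,\dots,Q_n$, and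
\[
\pi_1(K_H^{\mathcal E})\cong\pi_1(Q_1)*\cdots*\pi_1(Q_n)*F_k
\]
with $F_k$ free. Each $\pi_1(Q_j)$ is a retract of a finitely generated group, so it is finitely generated. By (i), $K_H-C$ deformation retracts to $M$. Since $Q$ is disjoint from $C$, we have $M\supseteq Q$. Since only finitely many cells lie outside $Q$, the complex $M$ is $Q$ together with finitely many simplices. So each component of $M$ is obtained from finitely many of the $Q_j$ by adding finitely many simplices, and its fundamental group is finitely generated.
\end{proof}

\section{The idea}\label{sec:idea}

By Lemma~\ref{lem:delete} it suffices to find a finitely generated subgroup $H$ of a finitely presented group and one open $2$-cell $e$ of $K_H$ for which $\pi_1(K_H-e)$ is not finitely generated. Gluing $e$ back gives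
\begin{equation}\label{eq:kill}
H=\pi_1(K_H)=\pi_1(K_H-e)\,/\,\langle\langle\,\zeta\,\rangle\rangle,\qquad \zeta=\partial e .
\end{equation}
So we need an infinitely generated group that becomes finitely generated when \emph{one} element $\zeta$ is killed. Abelian invariants cannot detect this: by \eqref{eq:kill}, the abelianization of $\pi_1(K_H-e)$ is an extension of the finitely generated group $H_{ab}$ by a cyclic group.

\subsection{The algebraic model}
Start with one generator $b$ and the relation $\zeta^{-1}b\zeta=b^2$. Killing $\zeta$ gives $b=b^2$, so $b$ dies too. But $b$ need not die as long as $\zeta$ is alive: in $S_3$, an element $\rho$ of order $3$ is conjugate to $\rho^{2}=\rho^{-1}$ by an element $\nu$ of order $2$. Now take infinitely many such generators with the same $\zeta$: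
\[
P=\langle\, b_k\ (k\in\mathbb Z),\ \zeta\ \mid\ \zeta^{-1}b_k\zeta=b_k^2\,\rangle .
\]
For every function $f:\mathbb Z\to\mathbb Z/3$ the assignment $b_k\mapsto\rho^{f(k)}$, $\zeta\mapsto\nu$ defines a homomorphism $P\to S_3$. So $P$ has infinitely many homomorphisms to $S_3$. A group with $n$ generators has at most $6^n$ of them, so $P$ is not finitely generated. Yet $P/\langle\langle\zeta\rangle\rangle=1$.

\subsection{Making the model geometric}
We split the relation of $P$ with the help of further generators $a_k$:
\begin{equation}\label{eq:split}
a_k=b_k,\qquad \zeta^{-1}a_k\zeta=b_k^{2}.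
\end{equation}
Imagine two regions joined by a bridge, with loops $b_k$ in the near region, where the base point is, and loops $a_k$ in the far region. The missing cell $e$ is a slit in the bridge. There are two ways to walk to the far region, on one side of the slit and on the other, and the two resulting loops ``$a_k$'' differ by conjugation by the loop $\zeta$ around the slit. Thus the first relations in \eqref{eq:split} are read on one side of the slit, and the second ones are the relations $a_k=b_k^2$ read on the other side.

Infinitely many relations must come from finitely many relators of $G$. Two devices achieve this.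

\emph{Stable letters.} Instead of $a_kb_k^{-1}=1$ we only ask that $a_kb_k^{-1}$ be conjugated to $a_{k+1}b_{k+1}^{-1}$ by a letter $s$. Likewise, on the other side of the slit, we ask that $a_kb_k^{-2}$ be conjugated to $a_{k+1}b_{k+1}^{-2}$ by a letter $t$. The homomorphisms above, extended by $a_k\mapsto\rho^{f(k)}$ and $s,t\mapsto1$, respect these weaker relations. When $\zeta$ is killed, the members with $k=0$ of the two families $a_kb_k^{-1}$ and $a_kb_k^{-2}$, together with $s,t$, generate both families, and the two families together generate all $a_k$ and $b_k$. So $H$ is finitely generated.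

\emph{Graphs of homomorphisms.} The elements conjugated by $s$ will form the kernel of the restriction of a homomorphism $\ell_1:F\to Y$ to an infinitely generated subgroup $J\le F$. This kernel is not finitely generated, but it is the intersection of $J$ with the graph $\{f\ell_1(f)\}\le F\times Y$ of $\ell_1$, and this graph is finitely generated. So finitely many relators suffice. The factor $Y$ has a second use. It is the direction transverse to the walk across the bridge, so conjugating by $y\in Y$ moves the $t$-relations to the other side of the slit.

\section{The groups $G$ and $H$}\label{sec:algebra}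

\subsection{$G$ as an HNN extension}
Let $A=F\times Y$. Define homomorphisms $\ell_1,\ell_2:F\to Y$ by
\[
\begin{aligned}
\ell_1:&\quad x\mapsto1,\quad u\mapsto c,\quad a\mapsto d,\quad\ b\mapsto d;\\
\ell_2:&\quad x\mapsto1,\quad u\mapsto c,\quad a\mapsto d^2,\quad b\mapsto d,
\end{aligned}
\]
and $\sigma\in\operatorname{Aut}(F)$ by $x\mapsto x$, $u\mapsto u$, $a\mapsto uau^{-1}$, $b\mapsto ubu^{-1}$. Then
\begin{equation}\label{eq:equivariant}
\ell_i(\sigma(f))=c\,\ell_i(f)\,c^{-1}\qquad(f\in F).
\end{equation}
It suffices to check generators. For $x$ both sides are $1$, and for $u$ both are $c$. For $a$ and $b$ we have $\ell_i(uau^{-1})=c\,\ell_i(a)\,c^{-1}$ and $\ell_i(ubu^{-1})=c\,\ell_i(b)\,c^{-1}$. Put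
\[
B_1=\{f\,\ell_1(f):f\in F\},\qquad
B_2=\{y\,f\ell_2(f)\,y^{-1}:f\in F\}=\{f\cdot y\ell_2(f)y^{-1}:f\in F\}.
\]
Since $F$ and $Y$ commute, these are subgroups of $A$, isomorphic to $F$ via the parameter $f$. The generators of $F$ give the free bases
\[
x,\ uc,\ ad,\ bd\quad\text{of }B_1,\qquad
yxy^{-1},\ yucy^{-1},\ yad^2y^{-1},\ ybdy^{-1}\quad\text{of }B_2,
\]
whose elements, written as these words, we call \emph{basis words}.

Let $\varphi_i\in\operatorname{Aut}(B_i)$ be the automorphism that corresponds to $\sigma$ under the parametrization. On basis words it is given by the right-hand sides of the $s$-relations ($i=1$) and the $t$-relations ($i=2$). This is immediate for the parameters $x$ and $u$. For the parameter $a$, \eqref{eq:equivariant} gives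
\[
\begin{aligned}
\varphi_1(ad)&=uau^{-1}\cdot cdc^{-1}=uc\;ad\;c^{-1}u^{-1},\\
\varphi_2(yad^2y^{-1})&=y\;uau^{-1}\cdot cd^2c^{-1}\;y^{-1}=yuc\;ad^2\;c^{-1}u^{-1}y^{-1},
\end{aligned}
\]
and for $b$ one replaces $a$ by $b$, and $d^2$ by $d$ in the second line. Note that
\begin{equation}\label{eq:rhs}
\begin{aligned}
uc\;ad\;c^{-1}u^{-1}&=(uc)(ad)(uc)^{-1},\\
yuc\;ad^2\;c^{-1}u^{-1}y^{-1}&\sim(yucy^{-1})(yad^2y^{-1})(yucy^{-1})^{-1},
\end{aligned}
\end{equation}
where the first is an equality of words and $\sim$ means equality up to cancelling subwords $y^{-1}y$. The same holds with $b$. So, up to such cancellations, right-hand sides are again words in basis words and their inverses.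

Throughout, $\tau=s$ goes with $i=1$ and $\tau=t$ with $i=2$. The relations of $G$ say that $G$ is the multiple HNN extension of $A$ with stable letters $s,t$, where $\tau\beta\tau^{-1}=\varphi_i(\beta)$ for $\beta\in B_i$. Both associated subgroups of $\tau$ are equal to $B_i$. We use two standard facts. The group $A$ embeds in $G$. \emph{Britton's lemma}: if a product of elements of $A$ and letters $s^{\pm1},t^{\pm1}$, with at least one such letter, lies in $A$, then it contains a subword $\tau^{\epsilon}\alpha\tau^{-\epsilon}$ with $\epsilon=\pm1$ and $\alpha\in B_i$.

\subsection{The subgroup $J$ and the structure of $H$}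
For $k\in\mathbb Z$ put
\[
a_k=xu^kau^{-k}x^{-1},\qquad b_k=u^kbu^{-k},\qquad d_k=c^kdc^{-k},\qquad J=\langle a_k,b_k:k\in\mathbb Z\rangle\le F .
\]
Then
\begin{equation}\label{eq:shift}
\begin{gathered}
\sigma(a_k)=a_{k+1},\qquad \sigma(b_k)=b_{k+1},\\
\ell_1(a_k)=\ell_1(b_k)=d_k,\qquad \ell_2(a_k)=d_k^2,\qquad \ell_2(b_k)=d_k .
\end{gathered}
\end{equation}

\begin{lemma}\label{lem:H}
Let $J_i=J\cap B_i$.
\begin{enumerate}
\item[(a)] $J_i=\{j\in J:\ell_i(j)=1\}$, $\ \varphi_i(J_i)=\sigma(J_i)=J_i$, and $\varphi_i|_{J_i}=\sigma|_{J_i}$.
\item[(b)] $H=\langle J,s,t\rangle$.
\item[(c)] $H\cap A=J$, hence $H\cap B_i=J_i$.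
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The element of $B_i$ with parameter $f$ lies in $F$ if and only if $\ell_i(f)=1$, and then it equals $f$. This gives the description of $J_i$. By \eqref{eq:shift}, $\sigma(J)=J$, and by \eqref{eq:equivariant}, $\ell_i(\sigma(j))=1$ if and only if $\ell_i(j)=1$. So $\sigma(J_i)=J_i$. For $j\in J_i$ the element $\varphi_i(j)$ has parameter $\sigma(j)$, and it equals $\sigma(j)$ because $\ell_i(\sigma(j))=1$.

(b) Since $xax^{-1}=a_0$ and $b=b_0$, we have $H\le\langle J,s,t\rangle$. Put $p_k=a_kb_k^{-1}$ and $q_k=a_kb_k^{-2}$. By \eqref{eq:shift}, $p_k\in J_1$ and $q_k\in J_2$, so (a) gives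
\[
s\,p_k\,s^{-1}=p_{k+1},\qquad t\,q_k\,t^{-1}=q_{k+1}.
\]
Now $p_0,q_0\in H$, so all $p_k$ and $q_k$ lie in $H$. Hence so do $b_k=q_k^{-1}p_k$ and $a_k=p_kb_k$.

(c) By (b), $J\le H\cap A$. Let $h\in H\cap A$ be written as a product of letters $s^{\pm1},t^{\pm1}$ with a (possibly trivial) element of $J$ between any two consecutive letters and at both ends. If a stable letter occurs, Britton's lemma gives a subword $\tau^{\epsilon}j\tau^{-\epsilon}$ with $j\in J\cap B_i=J_i$. By (a) it equals $\varphi_i^{\epsilon}(j)\in J_i\subseteq J$, so we can write $h$ with two fewer stable letters. By induction $h\in J$.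
\end{proof}

\begin{remark}
The exponent $2$ in $\ell_2(a)=d^2$ serves two purposes. It makes $b_k=q_k^{-1}p_k$, which gives the finite generation of $H$, and it produces the relation ``$b_k$ is conjugate to $b_k^2$'' of Section~\ref{sec:idea}. With $\ell_2(a)=1$ instead, the first would still work (with $q_k=a_k$). But the relations that the test homomorphisms of Section~\ref{sec:idea} have to satisfy would become $p_k=1$ and $\zeta^{-1}a_k\zeta=1$, and these kill $a_k$ and hence $b_k$.
\end{remark}

\section{The cover $K_H$}\label{sec:cover}

\subsection{The universal cover as a tree of spaces}\label{ss:tree}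
Let $T_F$ and $T_Y$ be the Cayley trees of $F$ and $Y$. Since $A$ embeds in $G$, the cells of $\widetilde K$ that come from the generators of $A$ and the twelve commutator relators form, on each coset $gA$, a copy $\widetilde K_{gA}$ of the Cayley complex of $A$, which is $T_F\times T_Y$. The remaining cells are the $\tau$-edges and the $2$-cells of the $s$- and $t$-relators.

Let $\beta$ be a basis word of $B_i$. The cell of $\tau\beta\tau^{-1}\varphi_i(\beta)^{-1}$ at $g$ is a rectangle. Two opposite sides are the $\tau$-edges starting at $g$ and at $g\varphi_i(\beta)$. The other two sides are the path from $g$ in $\widetilde K_{gA}$ reading the right-hand side $\varphi_i(\beta)$ (\emph{end $0$}) and the path from $g\tau$ in $\widetilde K_{g\tau A}$ reading $\beta$ (\emph{end $1$}). So, for every coset $gB_i$, the remaining cells form an open strip $\Lambda_{gB_i}\times(0,1)$. Here $\Lambda_{gB_i}$ is the graph with vertex set $gB_i$ and an edge $h\to h\varphi_i(\beta)$, labelled $\beta$, for each $h$ and each basis word $\beta$. A vertex $h$ of $\Lambda_{gB_i}$ stands for the $\tau$-edge from $h$ to $h\tau$. The graph $\Lambda_{gB_i}$ is a tree, because the elements $\varphi_i(\beta)$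 form a free basis of $B_i$. The ends of the strip are attached to $\widetilde K_{gA}$ and $\widetilde K_{g\tau A}$. The graph $T$ with vertices $gA$ and edges $gB_i$ from $gA$ to $g\tau A$ is the Bass--Serre tree of the HNN extension, so $\widetilde K$ is a tree of spaces over $T$.

For a subtree $T'\subseteq T$ let $\widetilde K_{T'}$ be the union of the vertex spaces and open strips over $T'$. It is simply connected. For a finite subtree this follows by induction from van Kampen's theorem: cut the strip over a terminal edge along its midline, which is a tree; the two pieces deformation retract to simply connected spaces. The general case is a directed union.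

\subsection{The part $W$ of $K_H$}
Let $v=A$ be the base vertex of $T$ and let $\epsilon_\tau=B_i$ be the edge from $v$ to $\tau v$. Let $T_H$ be the union of the $H$-translates of $v,\epsilon_s,\epsilon_t$. It is connected, because $H=\langle J,s,t\rangle$, $J$ fixes $v$, and $\epsilon_\tau$ joins $v$ to $\tau v$. So $T_H$ is an $H$-invariant subtree. By Lemma~\ref{lem:H}(c) the $H$-stabilizers of $v,\epsilon_s,\epsilon_t$ are $J,J_1,J_2$. Hence $K_H$ contains the subcomplex
\[
W=H\backslash\widetilde K_{T_H}=Z_0\cup E_1\times(0,1)\cup E_2\times(0,1),
\]
where, since $J\le F$ acts trivially on the factor $T_Y$,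
\[
Z_0=J\backslash(T_F\times T_Y)=\Gamma\times T_Y,\qquad \Gamma=J\backslash T_F,\qquad E_i=J_i\backslash\Lambda_{B_i}.
\]
Both ends of each strip $E_i\times(0,1)$ are attached to the $1$-skeleton of $Z_0$. The vertex $Hfg$ with $f\in F$ and $g\in Y$ is $(Jf,g)\in\Gamma\times T_Y$, and the base vertex is $v_0=H=(J,1)$. A path in $Z_0$ reading a word moves in the $\Gamma$-direction along letters $x,u,a,b$ and in the $T_Y$-direction along letters $c,d,y$. We call the $T_Y$-coordinate of a point of $Z_0$ its \emph{level}.

\subsection{The graph $\Gamma$}
Let $\Gamma_0$ be the labelled graph with vertices $r_k,l_k$ ($k\in\mathbb Z$), edges $r_k\to r_{k+1}$ and $l_k\to l_{k+1}$ labelled $u$, a loop labelled $b$ at each $r_k$, a loop labelled $a$ at each $l_k$, and one edge $\xi:r_0\to l_0$ labelled $x$ (Figure~\ref{fig:graphs}, left). At each vertex there is at most one outgoing and at most one incoming edge with each label. So, by attaching trees at vertices, we can complete $\Gamma_0$ to a connected covering of the rose with petals $x,u,a,b$. With the $u$-edges and $\xi$ as maximal tree, $\pi_1(\Gamma_0,r_0)$ is free on the loops reading $b_k=u^kbu^{-k}$ and $a_k=xu^kau^{-k}x^{-1}$.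 So this covering corresponds to $J$, that is, it is $\Gamma$ with $r_0=J$. It follows that $J$ is free on $\{a_k,b_k:k\in\mathbb Z\}$, and that the edge $\xi$ separates $\Gamma$ into connected subgraphs $\Gamma_R\ni r_k$ and $\Gamma_L\ni l_k$. (The same argument for the rose with petals $c,d$ and a line of $c$-edges with $d$-loops shows that the $d_k$ freely generate $\langle d_k:k\in\mathbb Z\rangle$.)

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\foreach \s in {0,7} {
  \foreach \k in {-1,0,1} {
    \fill (\s+1.4*\k,0) circle (1.6pt);
    \fill (\s+1.4*\k,1.5) circle (1.6pt);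
    \draw (\s+1.4*\k,0) .. controls +(-130:1) and +(-50:1) .. (\s+1.4*\k,0);
    \draw (\s+1.4*\k,1.5) .. controls +(130:1) and +(50:1) .. (\s+1.4*\k,1.5);
    \node at (\s+1.4*\k,-0.8) {\small $b$};
    \node at (\s+1.4*\k,2.3) {\small $a$};
  }
  \draw (\s-2.2,0) -- (\s+2.2,0);
  \draw (\s-2.2,1.5) -- (\s+2.2,1.5);
  \node at (\s+0.9,0.2) {\small $u$};
  \node at (\s+0.9,1.3) {\small $u$};
  \node at (\s+2.6,0) {\small $\Gamma_R$};
  \node at (\s+2.6,1.5) {\small $\Gamma_L$};
}
\draw[thick] (0,0) -- (0,1.5);
\node at (0.25,0.75) {\small $\xi$};
\node at (-0.3,0.22) {\small $r_0$};
\node at (-0.3,1.28) {\small $l_0$};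
\draw[thick] (7,0) .. controls (6.6,0.5) and (6.6,1) .. (7,1.5);
\draw[thick] (7,0) .. controls (7.4,0.5) and (7.4,1) .. (7,1.5);
\node at (6.4,0.75) {\small $\xi^-$};
\node at (7.62,0.75) {\small $\xi^+$};
\end{tikzpicture}
\caption{Left: the core $\Gamma_0$ of the graph $\Gamma$; the rows continue in both directions, the $u$-edges point to the right, $\xi$ points up, and $\Gamma$ is obtained by attaching trees. The lower row is in $\Gamma_R$, the upper row in $\Gamma_L$, and the only edge between them is $\xi$. Right: the core of the graph $\Gamma^*$ of Section~\ref{sec:punctured}, in which $\xi$ is replaced by two edges.}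
\label{fig:graphs}
\end{figure}

\subsection{Paths in the strips}\label{ss:strips}
The base vertex $o_i=J_i$ of $E_i$ stands for the $\tau$-edge at $v_0$. This edge is a loop, since $\tau\in H$. A path in $E_i$ starting at $o_i$ is given by a word $w$ in the basis words of $B_i$ and their inverses, and it ends at $J_i\varphi_i(w)$. At end $1$ it becomes the path in $Z_0$ from $v_0$ reading $w$. At end $0$ it becomes the path from $v_0$ reading the word obtained from $w$ by replacing each basis word $\beta$ by the right-hand side of its relation. By \eqref{eq:rhs}, up to cancelling subwords $y^{-1}y$ this is a word in basis words of $B_i$ and their inverses, and it represents $\varphi_i(w)$. The path in $E_i$ is closed if and only if $\varphi_i(w)\in J_i$, that is, by Lemma~\ref{lem:H}(a), if and only if $w$ represents an element $j\in J_i$. Every $j\in J_i$ occurs, and the end-$0$ word then represents $\varphi_i(j)=\sigma(j)\in J_i$.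

\subsection{The rest of $K_H$}
The following lemma says that the part of $K_H$ outside $W$ can be ignored.

\begin{lemma}\label{lem:W}
For an open $2$-cell $e$ of $Z_0$, the inclusion $W-e\to K_H-e$ induces an isomorphism on fundamental groups.
\end{lemma}

\begin{proof}
Let $\epsilon$ be an edge of $T$ that is not in $T_H$ but has an endpoint in $T_H$. The other endpoint is not in $T_H$, since $T_H$ is a subtree. Write the strip over $\epsilon$ as $\Lambda_\epsilon\times(0,1)$, and let $\widetilde K_\epsilon$ be the part of $\widetilde K$ on the side of $\Lambda_\epsilon\times\{\frac12\}$ away from $T_H$, including $\Lambda_\epsilon\times\{\frac12\}$. It deformation retracts to $\widetilde K_{T'}$ for the component $T'$ of $T$ minus the open edge $\epsilon$ that is away from $T_H$. So it is simply connected. Pieces $\widetilde K_\epsilon$ for different $\epsilon$ are disjoint. As $H$ preserves $T_H$, it permutes these edges and pieces. The stabilizer $H_\epsilon$ of $\epsilon$ fixes the endpoint of $\epsilon$ in $T_H$, so it does not invert $\epsilon$. Hence $K_H$ is the union of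
\begin{itemize}
\item $N$, consisting of $W$ and the halves of the strips $H_\epsilon\backslash\Lambda_\epsilon\times(0,1)$ that are adjacent to $W$, up to and including their midlines, and
\item the subspaces $M_\epsilon=H_\epsilon\backslash\widetilde K_\epsilon$, one for each $H$-orbit of edges $\epsilon$; they are pairwise disjoint, and $M_\epsilon\cap N=H_\epsilon\backslash\Lambda_\epsilon\times\{\frac12\}=:E_\epsilon$.
\end{itemize}
After subdividing strips along their midlines these are subcomplexes. Pushing the half-strips back shows that $N-e$ deformation retracts to $W-e$. The spaces $\Lambda_\epsilon$ and $\widetilde K_\epsilon$ are simply connected and $H_\epsilon$ acts freely on them, so $\pi_1(E_\epsilon)\to\pi_1(M_\epsilon)$ is an isomorphism (both groups are $H_\epsilon$). By van Kampen's theorem, gluing $M_\epsilon$ to a connected complex along the connected subcomplex $E_\epsilon$ does not change the fundamental group, since the pushout of an isomorphism is an isomorphism. Here $N-e$ is connected, because $W-e$ contains the $1$-skeleton of the connected complex $W$. Gluing finitely many pieces and passing to the directed union, we get $\pi_1(W-e)\cong\pi_1(N-e)\cong\pi_1(K_H-e)$.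
\end{proof}

\section{The punctured cover}\label{sec:punctured}

Let $\eta$ be the edge $1\to y$ of $T_Y$. The lift $e$ of the relator $xyx^{-1}y^{-1}$ at $v_0=(r_0,1)$ is the interior of the square
\[
\xi\times\eta\subset\Gamma\times T_Y=Z_0 .
\]
Let $\zeta$ be the loop at $v_0$ reading $xyx^{-1}y^{-1}$, that is, the boundary of $e$. Deleting the open edge $\eta$ cuts $T_Y$ into two subtrees $T_Y^-\ni1$ and $T_Y^+\ni y$. In the language of Section~\ref{sec:idea}, the bridge is $\xi\times T_Y$, the slit is $e$, and the two sides are $\xi\times T_Y^-$ and $\xi\times T_Y^+$. A path from $1$ or from $y$ in $T_Y$ that reads only letters $c^{\pm1},d^{\pm1}$ does not use $\eta$, so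
\begin{equation}\label{eq:sides}
\langle c,d\rangle\subset T_Y^-,\qquad y\langle c,d\rangle\subset T_Y^+ .
\end{equation}

\subsection{Two relations by hand}
Before the general computation, we find one relation of each kind. Denote also by $a_k,b_k$ the loops at $v_0$ reading $xu^kau^{-k}x^{-1}$ and $u^kbu^{-k}$.

The word $x\cdot ad\cdot x^{-1}\cdot(bd)^{-1}=xad\,x^{-1}d^{-1}b^{-1}$ in basis words of $B_1$ and their inverses represents $p_0=a_0b_0^{-1}\in J_1$. Its path from $v_0$ visits
\[
(r_0,1),\ (l_0,1),\ (l_0,1),\ (l_0,d),\ (r_0,d),\ (r_0,1),\ (r_0,1).
\]
Pushing the $d$-edge back across the square of $\xi$ and the edge $1\to d$ turns it into the path reading $xax^{-1}b^{-1}$. That square is not $e$. The path at end $0$, which represents $a_1b_1^{-1}$, likewise stays at levels in $T_Y^-$. So the $s$-strip gives $s\,a_0b_0^{-1}\,s^{-1}=a_1b_1^{-1}$ in $\pi_1(K_H-e,v_0)$.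

For $B_2$, a word representing $q_0=a_0b_0^{-2}$ is, up to cancellation, $y\cdot x\,ad^2\,x^{-1}(bd)^{-2}\cdot y^{-1}$. Its path first goes to level $y$ and crosses the bridge at levels in $T_Y^+$. Pushing the letters $d$ away as before, we get the loop reading $yxax^{-1}\,b^{-2}y^{-1}$. Squares over $\Gamma_R$ and $\Gamma_L$ are all present, so $yb^{-2}y^{-1}$ is homotopic to $b^{-2}$. However, the class of $yxax^{-1}y^{-1}$ is not $a_0$ but $\zeta^{-1}a_0\zeta$, since
\[
\zeta^{-1}a_0\,\zeta\ \simeq\ yxy^{-1}x^{-1}\cdot xax^{-1}\cdot xyx^{-1}y^{-1}\ \simeq\ yx\,(y^{-1}ay)\,x^{-1}y^{-1}\ \simeq\ yxax^{-1}y^{-1},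
\]
where the last step uses the square of $\eta$ and the $a$-loop at $l_0$. The path at end $0$ is treated in the same way, and the $t$-strip gives
\[
t\,(\zeta^{-1}a_0\zeta\; b_0^{-2})\,t^{-1}=\zeta^{-1}a_1\zeta\; b_1^{-2}.
\]
If we map $s,t$ to $1$ and kill $a_0b_0^{-1}$ and $\zeta^{-1}a_0\zeta\,b_0^{-2}$, we are left with $\zeta^{-1}b_0\zeta=b_0^2$, as in Section~\ref{sec:idea}. Without the conjugation by $y$ in the definition of $B_2$, both relations would live on the same side of $e$, and we would be left with $b_0=b_0^2$.

\subsection{A presentation of the fundamental group}
Recall that $J$ is free on the elements $a_k,b_k$. For $j\in J$ let $j^+$ be the result of substituting $\zeta^{-1}a_k\zeta$ for each $a_k$ and leaving each $b_k$ unchanged. So $j\mapsto j^+$ is a homomorphism from $J$ to the free group on $\{a_k,b_k:k\in\mathbb Z\}\cup\{\zeta\}$, which contains $J$.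

\begin{proposition}\label{prop:presentation}
The group $\pi_1(K_H-e,v_0)$ is generated by $a_k,b_k$ $(k\in\mathbb Z)$, $\zeta$, $s$, $t$ with the defining relations
\[
s\,j\,s^{-1}=\sigma(j)\quad(j\in J_1),\qquad t\,j^+\,t^{-1}=\sigma(j)^+\quad(j\in J_2).
\]
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:W} we may replace $K_H-e$ by $W-e$. We first compute $\pi_1(Z_0-e)$ and then attach the two strips.

\emph{Step 1: $Z_0-e$.} Let $\Gamma^*$ be the graph obtained from $\Gamma_R\sqcup\Gamma_L$ by adding two edges $\xi^-,\xi^+$ from $r_0$ to $l_0$ (Figure~\ref{fig:graphs}, right). Here $\xi,\xi^\pm$ denote closed edges. Define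
\[
\pi:Z_0-e\to\Gamma^*
\]
as the projection to the first factor on $\Gamma_R\times T_Y$ and $\Gamma_L\times T_Y$, and as the projection $\xi\times T_Y^{\pm}\to\xi\cong\xi^{\pm}$ on the two halves of the bridge. These four subcomplexes cover $Z_0-e$, and the definitions agree on overlaps, so $\pi$ is continuous. It induces an isomorphism on fundamental groups. Indeed, $Z_0-e$ arises from the disjoint union of $\Gamma_R\times T_Y$ and $\Gamma_L\times T_Y$ by attaching first the contractible bridge $\xi\times T_Y^-$ and then the contractible bridge $\xi\times T_Y^+$, each along two contractible ends $\{r_0\}\times T_Y^\pm$ and $\{l_0\}\times T_Y^\pm$. The first bridge produces the free product $\pi_1(\Gamma_R)*\pi_1(\Gamma_L)$. The second adds a free factor $\mathbb Z$, generated by a loop that crosses the first bridge and returns over the second. Attaching $\xi^-$ and then $\xi^+$ to $\Gamma_R\sqcup\Gamma_L$ does the same, and $\pi$ carries one computation to the other.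

The loop $\zeta$ at $v_0$ reading $xyx^{-1}y^{-1}$ crosses at level $1$ and returns at level $y$, so $\pi(\zeta)=\xi^-(\xi^+)^{-1}$. The loops $a_k,b_k$ at $v_0$ stay at level $1\in T_Y^-$, so they project to loops in $\Gamma^-=\Gamma_R\cup\xi^-\cup\Gamma_L\cong\Gamma$. Hence $\pi_1(Z_0-e,v_0)\cong\pi_1(\Gamma^*,r_0)$ is free on $\{a_k,b_k:k\in\mathbb Z\}\cup\{\zeta\}$. The inclusion $\Gamma\cong\Gamma^-\subset\Gamma^*$ induces $j\mapsto j$ on $J=\pi_1(\Gamma,r_0)$. In $\Gamma^+=\Gamma_R\cup\xi^+\cup\Gamma_L\cong\Gamma$ the loop that corresponds to $b_k$ is again $b_k$, and the loop that corresponds to $a_k$ is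
\[
\xi^+u^kau^{-k}(\xi^+)^{-1}\simeq\zeta^{-1}\cdot\xi^-u^kau^{-k}(\xi^-)^{-1}\cdot\zeta,
\]
so the inclusion $\Gamma\cong\Gamma^+\subset\Gamma^*$ induces $j\mapsto j^+$.

\emph{Step 2: the ends of the strips.} Let $w$ be a word in the basis words of $B_i$ and their inverses that represents $j\in J_i$. We claim that the path from $v_0$ reading $w$ is a closed path in $Z_0-e$ whose class is $j$ if $i=1$ and $j^+$ if $i=2$. It lies in the $1$-skeleton, and it is closed because $j\in J$.

Let $i=1$. The word $w$ uses no letter $y^{\pm1}$, so by \eqref{eq:sides} its path stays at levels in $T_Y^-$. Therefore $\pi$ maps it to the path in $\Gamma^-$ that reads the $F$-letters of $w$. These represent $j$, so the class is $j$.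

Let $i=2$. If $w$ is empty there is nothing to prove. Otherwise cancelling the subwords $y^{-1}y$ between consecutive basis words or inverses, which does not change the homotopy class, turns $w$ into $yw'y^{-1}$, where $w'$ is a word in $x,uc,ad^2,bd$ and their inverses. Its $F$-letters represent $j$ and its $Y$-letters represent $\ell_2(j)=1$. So $w'$ is read along a closed path at $(r_0,y)$ and, by \eqref{eq:sides}, at levels in $T_Y^+$. The first and last edges of the path reading $yw'y^{-1}$ are $r_0\times\eta$ and its inverse, and $\pi$ maps them to the point $r_0\in\Gamma_R$. So $\pi$ maps the whole path to the path in $\Gamma^+$ that reads the $F$-letters of $w'$, and the class is $j^+$.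

\emph{Step 3: attaching the strips.} The strips are attached to the $1$-skeleton of $Z_0$, so they are not affected by deleting $e$. Attaching $E_i\times[0,1]$ to a connected complex $Z$ by maps $\partial_0,\partial_1:E_i\to Z$ of the two ends, with $\partial_0(o_i)=\partial_1(o_i)=v_0$, changes the fundamental group as follows. It adds a generator $\tau$, the loop $o_i\times[0,1]$ from end $0$ to end $1$, and the relations
\[
\tau\,\partial_1(\gamma)\,\tau^{-1}=\partial_0(\gamma)\qquad(\gamma\in\pi_1(E_i,o_i)).
\]
To see this, attach first $o_i\times[0,1]$, then the part of the strip over the rest of a maximal tree of the connected graph $E_i$, which does not change the homotopy type, and then one $2$-cell for each remaining edge. These $2$-cells give the relations for a free basis of $\pi_1(E_i,o_i)$, and hence for all $\gamma$. By Section~\ref{ss:strips}, the closed paths $\gamma$ at $o_i$ correspond to words $w$ representing elements $j\in J_i$, and every $j\in J_i$ occurs. At end $1$ they read $w$. At end $0$ they read, up to cancellation, a word in basis words and their inverses representing $\sigma(j)\in J_i$. By Step 2 the relations are $s\,j\,s^{-1}=\sigma(j)$ for $j\in J_1$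 and $t\,j^+\,t^{-1}=\sigma(j)^+$ for $j\in J_2$.
\end{proof}

\subsection{The homomorphisms to $S_3$}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $\rho,\nu\in S_3$ have orders $3$ and $2$, so $\nu^{-1}\rho\nu=\rho^{-1}=\rho^2$. Fix a function $f:\mathbb Z\to\mathbb Z/3$. As the $d_k$ are a free basis of $\langle d_k:k\in\mathbb Z\rangle$, there is a homomorphism
\[
\delta:\langle d_k:k\in\mathbb Z\rangle\to S_3,\qquad d_k\mapsto\rho^{f(k)} .
\]
Define $\kappa_f$ on the generators of Proposition~\ref{prop:presentation} by
\[
a_k\mapsto\rho^{f(k)},\qquad b_k\mapsto\rho^{f(k)},\qquad \zeta\mapsto\nu,\qquad s\mapsto1,\qquad t\mapsto1 .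
\]
This respects the relations. On $J$ we have $\kappa_f=\delta\circ\ell_1|_J$, since both send $a_k$ and $b_k$ to $\rho^{f(k)}$ by \eqref{eq:shift}. So $\kappa_f$ is trivial on $J_1=\ker\ell_1|_J$, and $\sigma(J_1)=J_1$. The homomorphism $j\mapsto\kappa_f(j^+)$ on $J$ sends
\[
b_k\mapsto\rho^{f(k)}=\delta(\ell_2(b_k)),\qquad
a_k\mapsto\nu^{-1}\rho^{f(k)}\nu=\rho^{2f(k)}=\delta(d_k^2)=\delta(\ell_2(a_k)),
\]
so it equals $\delta\circ\ell_2|_J$ and is trivial on $J_2=\ker\ell_2|_J$, and $\sigma(J_2)=J_2$. Thus every relation becomes $1=1$, and $\kappa_f$ is a homomorphism $\pi_1(K_H-e,v_0)\to S_3$.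

Since $\kappa_f(b_k)=\rho^{f(k)}$ for all $k$, distinct functions $f$ give distinct homomorphisms. A finitely generated group has only finitely many homomorphisms to a given finite group. Therefore
\begin{equation}\label{eq:notfg}
\pi_1(K_H-e)\ \text{ is not finitely generated.}
\end{equation}
The only $2$-cell of $C=\bar e$ is $e$. By Lemma~\ref{lem:delete} and \eqref{eq:notfg}, some component of $K_H-C$ has a fundamental group that is not finitely generated. As $H$ is generated by four elements and the presentation of $G$ is finite, $H$ is not tame in $G$.
\end{proof}

\section{Presentations, larger subcomplexes, asphericity, free products}\label{sec:rest}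

\begin{proof}[Proof of Theorem~\ref{thm:complements}(2)]
Two finite presentations of $G$ are related, through finite presentations, by finitely many Tietze moves of the two kinds below and their inverses: first add the generators of the second presentation (renamed so that they differ from those of the first), its relators, and relators expressing the generators of the first presentation in those of the second; then remove the generators and relators of the first presentation by the inverse moves. We use the criterion of Theorem~\ref{thm:complements}(1) and show that it holds before a move if and only if it holds after the move. Let $K_H'$ be the cover corresponding to $H$ after the move.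

\emph{Adding a generator $z$ and a relator $z^{-1}w$, with $w$ a word in the old generators.} Let $\mathcal E'$ be a finite set of $2$-cells of $K_H'$, let $\mathcal E$ be the set of its cells that lie in $K_H$, and let $n$ be the number of the other cells in $\mathcal E'$. Each new edge lies on exactly one new cell, and exactly once. So the new edges whose new cell is present can be collapsed together with that cell, $n$ new edges remain, and
\[
\pi_1\bigl((K_H')^{\mathcal E'}\bigr)\cong\pi_1(K_H^{\mathcal E})*F_n .
\]
Every finite $\mathcal E$ occurs (take $\mathcal E'=\mathcal E$), so the criterion holds for $K_H$ if and only if it holds for $K_H'$.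

\emph{Adding a relator $r$ that is a consequence $r=\prod_i f_ir_i^{\pm1}f_i^{-1}$ of old relators $r_i$ (an equality in the free group).} Let $D_p$ be the $r$-cell at the vertex $p$. Then $\partial D_p$ is null-homotopic in the union of $K_H^{(1)}$ and the finite set $\mathcal B_p$ of the $r_i$-cells at the endpoints of the paths from $p$ reading $f_i$. Each cell of $K_H$ lies in only finitely many $\mathcal B_p$, since its starting vertex and $i$ determine $p$.

If the criterion holds for $K_H$, let $\mathcal E'$ be a finite set of $2$-cells of $K_H'$ and $\mathcal E$ the set of its cells that lie in $K_H$. Then $(K_H')^{\mathcal E'}$ arises from $K_H^{\mathcal E}$ by attaching $2$-cells, so its fundamental group is a quotient of a finitely generated group. Conversely, assume the criterion for $K_H'$ and let $\mathcal E$ be a finite set of $2$-cells of $K_H$. Put $\mathcal E'=\mathcal E\cup\{D_p:\mathcal B_p\cap\mathcal E\neq\emptyset\}$, a finite set. The cells $D_p$ not in $\mathcal E'$ are attached along loops that are null-homotopic in $K_H^{\mathcal E}$, so $\pi_1(K_H^{\mathcal E})\cong\pi_1((K_H')^{\mathcal E'})$ is finitely generated.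
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:complements}(3)]
Let $\mathcal E'$ be the set of $2$-cells of $C'$, so $e\in\mathcal E'$. If all components of $K_H-C'$ had finitely generated fundamental groups, then $\pi_1(K_H^{\mathcal E'})$ would be finitely generated by Lemma~\ref{lem:delete}. Gluing back the cells of $\mathcal E'\setminus\{e\}$ shows that this group surjects onto $\pi_1(K_H-e)$, contradicting \eqref{eq:notfg}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:complements}(4)]
By Section~\ref{ss:tree}, $\widetilde K$ is a simply connected tree of spaces whose vertex spaces $T_F\times T_Y$ are contractible and whose strips have trees as cross-sections. Adding one vertex space and one strip at a time, Mayer--Vietoris and $H_1(\Lambda_{gB_i})=0$ show that $H_2(\widetilde K_{T'})=0$ for every finite subtree $T'$. Hence $H_2(\widetilde K)=0$. A simply connected $2$-complex with $H_2=0$ is contractible by the theorems of Hurewicz and Whitehead. So the presentation complex is a finite $2$-dimensional $K(G,1)$, whence $G$ is torsion-free and $\operatorname{cd}G\le2$. Since $G\supseteq A\supseteq\mathbb Z^2$, we have $\operatorname{cd}G=2$.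
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:complements}(5)]
Take the union of the given presentation of $G$ and a finite presentation of $L$. Its presentation complex is the wedge of the complexes of $G$ and $L$, and the universal cover of the wedge is a tree-like union of copies of the two universal covers, glued at single vertices. The group $H\le G$ preserves one copy of $\widetilde K$. At each vertex of this copy a simply connected branch is attached. Since $H$ acts freely on the vertices of this copy, it acts freely on the set of these branches. So $Cayley_2(G*L,H)$ is $K_H$ with a simply connected complex attached at each vertex. Deleting the cell $e$ of $K_H$ from it therefore gives a space with the same fundamental group as $K_H-e$. By \eqref{eq:notfg} and Lemma~\ref{lem:delete}, $H$ is not tame in $G*L$ with this presentation, and by (2) it is not tame for any finite presentation of $G*L$.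
\end{proof}

\section{What always remains finitely generated}\label{sec:always}

It remains to prove Theorem~\ref{thm:complements}(6). The homology statement follows from Mayer--Vietoris for the collar. For the image in $H$, the preimage of $\Sigma$ in $\widetilde K$ gives a splitting of $H$ in which this image is a vertex group, and we use the following standard fact.

\begin{lemma}\label{lem:vertexgroups}
Let a finitely generated group $H$ be the fundamental group of a finite graph of groups with finitely generated edge groups. Then the vertex groups are finitely generated.
\end{lemma}

\begin{proof}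
Let $G_w$ be a vertex group. It is the directed union of its finitely generated subgroups $G_w^\alpha$ that contain the images of the finitely many incident edge groups. Replacing $G_w$ by $G_w^\alpha$ and keeping the other vertex groups gives a graph of groups with the same edge groups. Words that are reduced for it are also reduced for the original graph of groups, so by the normal form theorem its fundamental group is a subgroup $H^\alpha\le H$. The directed union of the $H^\alpha$ is $H$. As $H$ is finitely generated, $H^\alpha=H$ for some $\alpha$. Now let $g\in G_w$. As an element of $H^\alpha$, it is represented by a reduced word based at $w$ for the smaller graph of groups. This word is reduced for the original one and represents an element of $G_w$, so it contains no edge letters. Thus $g\in G_w^\alpha$, and $G_w=G_w^\alpha$ is finitely generated.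
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:complements}(6)]
If $C=\emptyset$, then $C_0=K_H$ and both claims are clear. Let $C\neq\emptyset$, and use the collar of Section~\ref{sec:collar} with $K'=K_H$.

\emph{Homology.} By (iii), Mayer--Vietoris for $K_H=U\cup V$ contains the exact sequence
\[
H_1(\Sigma)\to H_1(U)\oplus H_1(V)\to H_1(K_H)=H_{ab},
\]
where $\Sigma$ is a finite polyhedron. Since $H_1(\Sigma)$ and all subgroups of $H_{ab}$ are finitely generated, so is $H_1(U)$, and so is its direct summand $H_1(C_0)$.

\emph{The image in $H$.} Let $\widetilde\Sigma$ be the preimage of $\Sigma$ in $\widetilde K$. By (iii), $\widetilde\Sigma$ has a collar $\widetilde\Sigma\times(0,1)$ in $\widetilde K$, the preimage of $U\cap V$. Let $D$ be the graph whose vertices are the components of $\widetilde K-\widetilde\Sigma$ and whose edges are the components of $\widetilde\Sigma$. An edge $\Sigma_1$ joins the components that contain the two sides $\Sigma_1\times(0,\frac12)$ and $\Sigma_1\times(\frac12,1)$ of its collar. As $\widetilde K$ is connected, $D$ is connected. We claim that removing any edge $\Sigma_1$ disconnects $D$. Otherwise the ends of $\Sigma_1$ could be joined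 in $D$ without using $\Sigma_1$, and so there would be a loop in $\widetilde K$ that meets $\Sigma_1$ in exactly one point, where it crosses from one side to the other. Consider the map from $\widetilde K$ to the circle that projects the closed set $\Sigma_1\times[\frac14,\frac34]$ to $[\frac14,\frac34]$ with endpoints identified, and sends everything else to the common endpoint. It is continuous, because $\Sigma_1\times(\frac14,\frac34)$ is open in $\widetilde K$, and it takes the loop to a generator of $\pi_1(S^1)$. This is impossible, since $\widetilde K$ is simply connected. So $D$ is a tree.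

The group $H$ acts on $D$, and it does so without inversions, since each edge has one end in the preimage of $\{\theta<\frac12\}$ and the other in the preimage of $\{\theta>\frac12\}$. The edges of $H\backslash D$ are the components of $\Sigma$, and its vertices are the components of $K_H-\Sigma$. Both sets are finite: $\Sigma$ is a finite polyhedron, $\{\theta<\frac12\}$ retracts to $M$, which has as many components as $U$, and $\{\theta>\frac12\}$ retracts to $C$. The stabilizer of an edge is a conjugate of the image in $H$ of the fundamental group of a component of $\Sigma$, hence it is finitely generated. The stabilizer of a vertex is a conjugate of the image in $H$ of the fundamental group of a component of $K_H-\Sigma$. By Bass--Serre theory, $H$ is the fundamental group of a finite graph of groups with these stabilizers as edge and vertex groups. By Lemma~\ref{lem:vertexgroups}, the vertex groups are finitely generated.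

Finally, by (i), $C_0\cap\{\theta<\frac12\}$ is a component of $K_H-\Sigma$, and its inclusion into $C_0$ is a homotopy equivalence. So the image of $\pi_1(C_0)$ in $H$ is conjugate to one of the vertex groups, and it is finitely generated.
\end{proof}

\begin{thebibliography}{1}
\bibitem{Gitik}
Rita Gitik, \emph{On Local Tameness of Certain Graphs of Groups}, arXiv:1809.01493 (2018).
\end{thebibliography}

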